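\title{Conditional measures on the leaves of a $1$-Lipschitz map}

\begin{abstract}
A leaf of a $1$-Lipschitz map $\varphi\colon\mathbb R^n\to\mathbb R^m$ is a maximal set on which $\varphi$ is an isometry. Leaves are closed and convex, and they partition $\mathbb R^n$ up to a Lebesgue null set. We prove that the conditional measures of the Lebesgue measure with respect to this partition are equivalent to the Hausdorff measures of the dimensions of the leaves. On a $k$-dimensional leaf the density contains a positive continuous factor $J$ with $J((1-t)x+ty)\ge(1-t)^{n-k}J(x)$. In particular, this holds when $\varphi=Du$ is the derivative of a function $u\in\mathcal C^{1,1}(\mathbb R^n)$. The main tool is a contraction inequality for the transport along leaves between two parallel slices, obtained by approximating the leaves by finitely many non-overlapping cones.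
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $\varphi\colon\mathbb R^n\to\mathbb R^m$ be $1$-Lipschitz. The function
\[
c(x,y)=|x-y|^2-|\varphi(x)-\varphi(y)|^2\ \ge\ 0
\]
measures how much $\varphi$ contracts the pair $x,y$. A set $X\subset\mathbb R^n$ is \emph{isometric} if $c=0$ on $X\times X$, that is, if $\varphi|_X$ preserves distances, and a \emph{leaf} of $\varphi$ is an isometric set that is maximal with respect to inclusion. Leaves are closed and convex, $\varphi$ is affine on each of them, and almost every point lies in exactly one leaf (Lemma~\ref{lem:leaves}). Thus $\mathbb R^n$ is partitioned, up to a null set, into convex pieces, possibly of different dimensions; here $\dim\mathcal S$ is the dimension of the affine hull of $\mathcal S$. Let $q$ send a point outside the null set to its leaf.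

We ask how the Lebesgue measure $\lambda$ on $\mathbb R^n$ distributes itself along the leaves. Since $\lambda$ is infinite, we fix a Borel probability measure $\mathbb P$ equivalent to $\lambda$, for instance a Gaussian measure, and a Borel version $\rho\colon\mathbb R^n\to(0,\infty)$ of $d\mathbb P/d\lambda$. Let $\mathfrak q=q_\#\mathbb P$. Disintegrating $\mathbb P$ gives probability measures $\lambda_{\mathcal S}$, concentrated on the leaves $\mathcal S$, with
\[
\mathbb P(A)=\int\lambda_{\mathcal S}(A)\,d\mathfrak q(\mathcal S)\qquad\text{for all Borel }A\subset\mathbb R^n;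
\]
the measurable structure is made precise in Section~\ref{sec:quotient}. Write $\mathcal H^k$ for the $k$-dimensional Hausdorff measure. The following question comes from \cite{Ciosmak}.

\begin{quote}
Let $u\in\mathcal C^{1,1}(\mathbb R^n)$ have a $1$-Lipschitz derivative and let $\varphi=Du$. Is $\lambda_{\mathcal S}$ absolutely continuous with respect to $\mathcal H^{\dim\mathcal S}|_{\mathcal S}$ for $\mathfrak q$-almost every leaf $\mathcal S$?
\end{quote}

\subsection{Three examples}

When the leaves are explicit, the disintegration is a familiar change of variables. Below, $a_{\mathcal S}>0$ is the constant that makes $\lambda_{\mathcal S}$ a probability measure.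

\begin{example}[Parallel leaves]\label{ex:parallel}
Let $P$ be the orthogonal projection onto a $k$-dimensional subspace $V$ and $\varphi=P$, which is the derivative of $u(x)=|Px|^2/2$. Then $c(x,y)=|(x-y)-P(x-y)|^2$, the leaves are the translates of $V$, and Fubini's theorem gives $\lambda_{\mathcal S}=a_{\mathcal S}\,\rho\,\mathcal H^k|_{\mathcal S}$.
\end{example}

\begin{example}[Focusing leaves]\label{ex:cone}
Let $1\le k\le n$, write $x=(x',x'')\in\mathbb R^{k-1}\times\mathbb R^{n-k+1}$, and let $\varphi(x)=(x',|x''|)$. Then $c(x,y)=2\big(|x''||y''|-\langle x'',y''\rangle\big)$ vanishes exactly when $x''$ and $y''$ lie on a common ray from the origin. The leaves are the sets $\mathbb R^{k-1}\times\{r\omega:r\ge0\}$ with $|\omega|=1$, and polar coordinates in $x''$ give $\lambda_{\mathcal S}=a_{\mathcal S}\,\rho\,|x''|^{n-k}\,\mathcal H^k|_{\mathcal S}$.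
\end{example}

\begin{example}[A gradient with leaves of two dimensions]\label{ex:gradient}
Let $n\ge2$, $u(x)=|x|^2/2$ for $|x|\le1$ and $u(x)=2|x|-|x|^2/2-1$ for $|x|\ge1$. Then $Du(x)=x$ in the unit ball and $Du(x)=(2-|x|)\,x/|x|$ outside it. For $|x|=r>1$ the Hessian has eigenvalue $-1$ in the radial direction and $(2-r)/r\in(-1,1)$ in the tangential directions, so $Du$ is $1$-Lipschitz along each piece of a segment cut by the sphere, hence $1$-Lipschitz. If $|x|>1$ and $c(x,y)=0$, then $Du$ is an affine isometry on $[x,y]$ (Lemma~\ref{lem:leaves}(a)); so the segment is radial, and it cannot enter the open ball, where the radial slope changes from $-1$ to $1$. The leaves are therefore the closed unit ball and the rays $\{r\omega:r\ge1\}$, and each point of the sphere lies in two leaves. On the ball $\lambda_{\mathcal S}=a_{\mathcal S}\,\rho\,\mathcal H^n|_{\mathcal S}$, and on a ray $\lambda_{\mathcal S}=a_{\mathcal S}\,\rho\,|x|^{n-1}\mathcal H^1|_{\mathcal S}$.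
\end{example}

The examples suggest the answer yes, but they rely on smooth coordinates adapted to the leaves. In general the directions of a leaf are read off from $D\varphi$, which is only bounded and measurable. We will parametrize families of leaves by homeomorphisms, but a homeomorphism has no Jacobian, and the change of variables formula is not available. Two failures have to be excluded: $\lambda_{\mathcal S}$ could charge the relative boundary of $\mathcal S$, and it could have a singular part in the relative interior.

\subsection{Results}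

The answer is yes, and the gradient structure plays no role.

\begin{theorem}\label{thm:A}
Let $\varphi\colon\mathbb R^n\to\mathbb R^m$ be $1$-Lipschitz. For $\mathfrak q$-almost every leaf $\mathcal S$, the measure $\lambda_{\mathcal S}$ is absolutely continuous with respect to $\mathcal H^{\dim\mathcal S}|_{\mathcal S}$.
\end{theorem}

With $m=n$ and $\varphi=Du$ this answers the question. It is contained in the following description of the density.

\begin{theorem}\label{thm:B}
Let $\varphi\colon\mathbb R^n\to\mathbb R^m$ be $1$-Lipschitz. For $\mathfrak q$-almost every leaf $\mathcal S$, with $k=\dim\mathcal S$, the following holds. If $k=0$, then $\lambda_{\mathcal S}$ is a Dirac mass. If $k\ge1$, there is a continuous function $J_{\mathcal S}\colon\operatorname{relint}\mathcal S\to(0,\infty)$ such that $\lambda_{\mathcal S}=\rho\,J_{\mathcal S}\,\mathcal H^k|_{\operatorname{relint}\mathcal S}$ and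
\begin{equation}\label{eq:main}
J_{\mathcal S}((1-t)x+ty)\ \ge\ (1-t)^{\,n-k}J_{\mathcal S}(x)\qquad(x,y\in\operatorname{relint}\mathcal S,\ t\in[0,1)).
\end{equation}
In particular, $\lambda_{\mathcal S}$ and $\mathcal H^k|_{\mathcal S}$ are mutually absolutely continuous.
\end{theorem}

The factor $\rho$ comes from the choice of $\mathbb P$, and $J_{\mathcal S}$ records how densely the neighboring leaves are spread around a point of $\mathcal S$. Inequality \eqref{eq:main} says that, moving from $x$ toward $y$, the leaves cannot converge faster than a cone with vertex $y$ in the $n-k$ transversal dimensions. The exponent cannot be lowered: in Example~\ref{ex:cone}, $J_{\mathcal S}$ is proportional to $|x''|^{n-k}$, and the ratio of the two sides of \eqref{eq:main} tends to $1$ as $y''\to0$. If $\mathcal S$ is a whole affine subspace, then for $x,p\in\mathcal S$ we may take $y=x+(p-x)/t$ and let $t\downarrow0$ to get $J_{\mathcal S}(p)\ge J_{\mathcal S}(x)$; so $J_{\mathcal S}$ is constant, as in Example~\ref{ex:parallel}. If $k=n$, letting $t\uparrow1$ shows that $J_{\mathcal S}$ is constant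 as well.

\subsection{Plan of the proof}

Section~\ref{sec:leaves} establishes the structure of leaves and the quotient map. Section~\ref{sec:contraction} contains the one geometric estimate of the paper, Lemma~\ref{lem:key}: sliding a compact set along the leaves from one transversal slice toward a parallel one shrinks its $(n-k)$-dimensional measure by at most the factor $(1-t)^{n-k}$. This estimate replaces the missing Jacobian, and it is used twice. In Section~\ref{sec:charts} it shows that the relative boundaries of the leaves form a null set. In Section~\ref{sec:chart-disintegration} it shows that the measures on different slices are mutually absolutely continuous, with densities continuous along the leaves. Section~\ref{sec:proof} glues the local densities.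

\section{Leaves and the quotient map}\label{sec:leaves}

Throughout, $\varphi\colon\mathbb R^n\to\mathbb R^m$ is $1$-Lipschitz, and $\mathcal H^k$ is normalized to be the Lebesgue measure on every $k$-dimensional affine subspace; $\mathcal H^0$ is the counting measure. For a convex set $K$, $\operatorname{relint}K$ is its interior relative to the affine hull $\operatorname{aff}K$. We use three elementary facts.
\begin{itemize}
\item \emph{Segment principle.} If $K$ is convex, $x\in K$ and $y\in\operatorname{relint}K$, then $(1-t)x+ty\in\operatorname{relint}K$ for $t\in(0,1]$.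
\item \emph{Closed graph principle.} A map from a metric space into a compact metric space is continuous if its graph is closed.
\item \emph{Inner regularity.} If $\nu$ is a Borel measure on $\mathbb R^n$ that is finite on compact sets, then $\nu(B)=\sup\{\nu(K):K\subset B\text{ compact}\}$ for Borel $B$.
\end{itemize}

\subsection{The leaf through a point}

Maximality under inclusion is awkward to handle measurably, so we describe the leaf through $x$ by a formula. Every isometric set containing $x$ lies in
\[
S(x)=\{y\in\mathbb R^n:\ c(x,y)=0\}.
\]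
This set need not be isometric: for $\varphi(x)=|x|$ we have $S(0)=\mathbb R^n$. The good points are those for which it is:
\[
G=\{x\in\mathbb R^n:\ c=0\text{ on }S(x)\times S(x)\}.
\]

All measurability claims below have the form ``$S(x)$ contains points in a certain position''. Such a set is a projection, and projections of Borel sets need not be Borel; the following observation avoids the issue.

\begin{lemma}\label{lem:borel}
Let $O\subset(\mathbb R^n)^{j+2}$ be a finite intersection of open sets and closed sets. Then
\[
\{x:\ \text{there are }y_0,\dots,y_j\in S(x)\text{ with }(x,y_0,\dots,y_j)\in O\}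
\]
is Borel.
\end{lemma}

\begin{proof}
In a Euclidean space, open sets and closed sets are $\sigma$-compact, and the class of $\sigma$-compact sets is stable under finite intersections and continuous images. The set in question is the projection of the intersection of $O$ with the closed sets $\{c(x,y_i)=0\}$. It is therefore $\sigma$-compact, hence Borel.
\end{proof}

For points $p,a_1,\dots,a_l$ of a Euclidean space and weights $s_i\ge0$ with $\sum s_i=1$, put $\bar a=\sum s_ia_i$. Expanding $p-a_i=(p-\bar a)+(\bar a-a_i)$, the cross terms cancel and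
\begin{equation}\label{eq:variance}
\sum s_i|p-a_i|^2=|p-\bar a|^2+\sum s_i|\bar a-a_i|^2 .
\end{equation}

\begin{lemma}\label{lem:leaves}
\begin{enumerate}
\item[(a)] If $X$ is a nonempty isometric set, then $\varphi$ agrees with an affine isometry on the closed convex hull of $X$. In particular, leaves are closed and convex.
\item[(b)] Every point of differentiability of $\varphi$ lies in $G$. The set $G$ is Borel and $\lambda(\mathbb R^n\setminus G)=0$. For $x\in G$, the set $S(x)$ is the unique leaf containing $x$.
\item[(c)] If $x\in G$ and $y\in\operatorname{relint}S(x)$, then $y\in G$ and $S(y)=S(x)$.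
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Fix $x_0\in X$. By polarization, $\langle\varphi(x)-\varphi(x_0),\varphi(y)-\varphi(x_0)\rangle=\langle x-x_0,y-x_0\rangle$ for $x,y\in X$. Hence $\sum b_i(x_i-x_0)$ and $\sum b_i(\varphi(x_i)-\varphi(x_0))$ have the same norm for all real $b_i$ and $x_i\in X$, so the assignment of the second to the first is a well-defined linear isometry. This extends $\varphi|_X$ to an affine isometry $T$ on $\operatorname{aff}X$. Let $x=\sum s_ix_i$ be a convex combination of points of $X$. Apply \eqref{eq:variance} with $p=\varphi(x)$ and $a_i=Tx_i=\varphi(x_i)$, so that $\bar a=Tx$, and use the Lipschitz bound: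
\[
|\varphi(x)-Tx|^2+\sum s_i|Tx-Tx_i|^2=\sum s_i|\varphi(x)-\varphi(x_i)|^2\le\sum s_i|x-x_i|^2=\sum s_i|Tx-Tx_i|^2 .
\]
Thus $\varphi(x)=Tx$ on the convex hull, and on its closure by continuity. The closed convex hull of an isometric set is therefore isometric, and a leaf equals its closed convex hull by maximality.

(b) Let $\varphi$ be differentiable at $x$ and $L=D\varphi(x)$; then $\|L\|\le1$, so $\mathrm{Id}-L^TL$ is positive semidefinite. Let $y\in S(x)$. By (a), $\varphi$ is affine on $[x,y]$, so $L(y-x)=\varphi(y)-\varphi(x)$ and $|L(y-x)|=|y-x|$. The quadratic form of $\mathrm{Id}-L^TL$ vanishes at $y-x$, and for a positive semidefinite matrix this means $y-x\in E=\ker(\mathrm{Id}-L^TL)$. The set $E$ is a linear subspace on which $L$ is isometric. For $y,y'\in S(x)$ we have $y-y'\in E$ and $\varphi(y)-\varphi(y')=L(y-y')$, so $c(y,y')=0$. Hence $x\in G$. By Rademacher's theorem a Lipschitz map is differentiable almost everywhere, so $\lambda(\mathbb R^n\setminus G)=0$. The complement of $G$ consists of the $x$ for which there are $y,y'\in S(x)$ with $c(y,y')>0$; it is Borel by Lemma~\ref{lem:borel}.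 For $x\in G$, the set $S(x)$ is isometric and contains every isometric set through $x$. So it is a leaf, and any leaf through $x$ is contained in it and equals it by maximality.

(c) Let $y\ne x$. Since $y$ is in the relative interior, the segment from $x$ to $y$ can be prolonged inside $S(x)$: $y=(1-r)x+rb$ with $b\in S(x)$ and $r\in(0,1)$. By (a), $\varphi(y)=(1-r)\varphi(x)+r\varphi(b)$. For two points, \eqref{eq:variance} reads
\[
|z-y|^2=(1-r)|z-x|^2+r|z-b|^2-r(1-r)|x-b|^2\qquad(z\in\mathbb R^n),
\]
and the same identity holds for $\varphi(z),\varphi(y),\varphi(x),\varphi(b)$. Subtracting and using $c(x,b)=0$, we get $c(y,z)=(1-r)c(x,z)+r\,c(b,z)$. Both terms are nonnegative, so $c(y,z)=0$ implies $c(x,z)=0$; that is, $S(y)\subset S(x)$. Conversely $S(x)\subset S(y)$, because $y\in S(x)$ and $S(x)$ is isometric. So $S(y)=S(x)$ is isometric, which means $y\in G$.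
\end{proof}

Part (c) fails on the relative boundary: the points of the unit sphere in Example~\ref{ex:gradient} lie in two leaves.

\subsection{The quotient map and the conditional measures}\label{sec:quotient}

Leaves are closed sets, so we take as target of $q$ the space $\mathfrak F$ of nonempty closed subsets of $\mathbb R^n$ with the Effros $\sigma$-algebra, generated by the sets $\{F\in\mathfrak F:F\cap O\neq\emptyset\}$ with $O$ open. It is a standard Borel space, that is, it is isomorphic as a measurable space to a Borel subset of a complete separable metric space. Define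
\[
q\colon G\to\mathfrak F,\qquad q(x)=S(x).
\]
By Lemma~\ref{lem:borel}, $\{x\in G:S(x)\cap O\ne\emptyset\}$ is Borel for open $O$, so $q$ is Borel. For a leaf $\mathcal S$ we have $q^{-1}(\mathcal S)=\mathcal S\cap G$ by Lemma~\ref{lem:leaves}(b).

The disintegration theorem, applied to the Borel map $q$ between standard Borel spaces and to $\mathfrak q=q_\#\mathbb P$, gives Borel probability measures $\lambda_{\mathcal S}$, $\mathcal S\in\mathfrak F$, such that $\mathcal S\mapsto\lambda_{\mathcal S}(A)$ is Borel and $\mathbb P(A)=\int\lambda_{\mathcal S}(A)\,d\mathfrak q(\mathcal S)$ for Borel $A$, and $\lambda_{\mathcal S}(q^{-1}(\mathcal S))=1$ for $\mathfrak q$-a.e.\ $\mathcal S$. In particular $\mathfrak q$-a.e.\ $\mathcal S$ has the form $S(x)$ with $x\in G$ and is a leaf. For Borel $\mathcal E\subset\mathfrak F$, concentration on the fiber gives $\lambda_{\mathcal S}(A\cap q^{-1}(\mathcal E))=\mathbf 1_{\mathcal E}(\mathcal S)\lambda_{\mathcal S}(A)$ for a.e.\ $\mathcal S$, hence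
\begin{equation}\label{eq:disint}
\mathbb P(A\cap q^{-1}(\mathcal E))=\int_{\mathcal E}\lambda_{\mathcal S}(A)\,d\mathfrak q(\mathcal S).
\end{equation}
This determines $\lambda_{\mathcal S}(A)$ for a.e.\ $\mathcal S$. A finite Borel measure on $\mathbb R^n$ is determined by its values on the countable family consisting of $\mathbb R^n$ and the boxes with rational corners, so the family $(\lambda_{\mathcal S})$ is unique up to a $\mathfrak q$-null set.

\begin{remark}
Two other conventions lead to the same measures. First, one may require only that $\lambda_{\mathcal S}$ be concentrated on $\mathcal S$. Since $\int\lambda_{\mathcal S}(\mathbb R^n\setminus G)\,d\mathfrak q=\mathbb P(\mathbb R^n\setminus G)=0$, a.e.\ $\lambda_{\mathcal S}$ is then concentrated on $\mathcal S\cap G=q^{-1}(\mathcal S)$. Second, one may use the finer $\sigma$-algebra of all $\mathcal E\subset\mathfrak F$ with $q^{-1}(\mathcal E)$ Borel. For such $\mathcal E$, the set $\mathcal E\cap q(G)=q(q^{-1}(\mathcal E))$ is a Borel image of a Borel set, that is, an analytic set, and analytic sets are measurable for the completion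 of every Borel probability measure. Since $q(G)$ has full measure, $\mathcal E$ is measurable for the completion of $\mathfrak q$.
\end{remark}

\section{Contraction between two slices}\label{sec:contraction}

For $I\subset\{1,\dots,n\}$ with $|I|=k\ge1$, let $\pi=\pi_I\colon\mathbb R^n\to\mathbb R^k$ be the projection onto the coordinates in $I$. Put $d=n-k$ and call the $d$-dimensional affine subspaces $\Pi_w=\pi^{-1}(w)$, $w\in\mathbb R^k$, \emph{slices}. Fubini's theorem reads
\begin{equation}\label{eq:fubini}
\lambda(B)=\int_{\mathbb R^k}\mathcal H^d(B\cap\Pi_w)\,dw\qquad(B\subset\mathbb R^n\text{ Borel}).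
\end{equation}
A $k$-dimensional leaf on which $\pi$ is injective meets each slice in at most one point. A family of such leaves therefore matches points $x\in\Pi_{w_0}$ with points $\sigma(x)\in\Pi_{w_1}$, and at the intermediate slices it induces the maps $\sigma_t(x)=(1-t)x+t\sigma(x)$. We want a lower bound for $\mathcal H^d(\sigma_t(A_0))$ in terms of $\mathcal H^d(A_0)$, without any regularity of $\sigma$ beyond continuity.

\subsection{Small cases}

\emph{The plane.} Let $n=2$, $k=d=1$, $\pi(x)=x_1$, $w_0=0$, $w_1=1$, and write $\sigma(0,a)=(1,s(a))$. Suppose only that the open segments from $x$ to $\sigma(x)$ are pairwise disjoint. If $a<a'$ and $s(a)>s(a')$, the function $t\mapsto(1-t)(a'-a)+t(s(a')-s(a))$ changes sign on $(0,1)$, and the two segments meet. So $s$ is nondecreasing, and the height $f_t(a)=(1-t)a+ts(a)$ satisfies $f_t(a')-f_t(a)\ge(1-t)(a'-a)$ for $a<a'$. The inverse of $f_t$ is $(1-t)^{-1}$-Lipschitz, and therefore $\mathcal H^1(\sigma_t(A_0))\ge(1-t)\mathcal H^1(A_0)$.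

\emph{Disjointness is not enough when $d=2$.} Let $n=3$, $\pi(x)=x_1$, and $\sigma(0,a)=(1,R_\beta a)$ for $a\in\mathbb R^2$, where $R_\beta$ is the rotation by an angle $\beta\in(2\pi/3,\pi)$. On slices, $\sigma_t$ acts as $(1-t)\mathrm{Id}+tR_\beta$, of determinant $|(1-t)+te^{i\beta}|^2>0$. So the segments are pairwise disjoint, but at $t=\frac12$ areas are multiplied by $(1+\cos\beta)/2<\frac14=(1-t)^2$. In codimension at least two, the order that forced monotonicity is gone, and the map $\varphi$ itself has to be used.

\emph{Cones.} If $\sigma$ takes a single value $y$, then $\sigma_t$ is a homothety of ratio $1-t$ and multiplies $\mathcal H^d$ by exactly $(1-t)^d$, in every dimension. This suggests replacing $\sigma$ by a map with finitely many values $y_1,\dots,y_N$, so that $A_0$ is split into pieces and each piece is the base of a cone (Figure~\ref{fig:cones}). The total measure at time $t$ is $(1-t)^d\mathcal H^d(A_0)$ provided the cones do not overlap. The rule that assigns a vertex $y_i$ to $x$ must therefore prevent overlaps, and it must converge to $\sigma$ as the vertices become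 dense.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw (0,-0.1)--(0,3.2) (4,-0.1)--(4,3.2);
\draw[dashed] (1.6,-0.1)--(1.6,3.2);
\draw[thick] (0,0.3)--(4,0.2) (0,0.8)--(4,0.6) (0,1.3)--(4,1.1) (0,1.8)--(4,1.9) (0,2.3)--(4,2.4) (0,2.8)--(4,3.0);
\draw[line width=2pt] (0,0.3)--(0,2.8);
\node[left] at (0,1.55) {$A_0$};
\node[below] at (0,-0.1) {$\Pi_{w_0}$};
\node[below] at (1.6,-0.1) {$\Pi_{w_t}$};
\node[below] at (4,-0.1) {$\Pi_{w_1}$};
\fill[gray!30] (7,0.3)--(7,1.55)--(11,0.6)--cycle;
\fill[gray!30] (7,1.55)--(7,2.8)--(11,2.4)--cycle;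
\draw (7,0.3)--(11,0.6)--(7,1.55)--(11,2.4)--(7,2.8);
\draw (7,-0.1)--(7,3.2) (11,-0.1)--(11,3.2);
\draw[dashed] (8.6,-0.1)--(8.6,3.2);
\draw[line width=2pt] (7,0.3)--(7,2.8);
\fill (11,0.6) circle (2pt) node[right] {$y_1$};
\fill (11,2.4) circle (2pt) node[right] {$y_2$};
\node[left] at (7,1.55) {$A_0$};
\node[below] at (7,-0.1) {$\Pi_{w_0}$};
\node[below] at (8.6,-0.1) {$\Pi_{w_t}$};
\node[below] at (11,-0.1) {$\Pi_{w_1}$};
\end{tikzpicture}
\caption{Left: segments of leaves join the points of a set $A_0$ in one slice to points of a parallel slice. Right: the family is approximated by cones with vertices $y_1,y_2$; each point $x\in A_0$ is joined to the vertex minimizing $c(x,y_i)$. The cones do not overlap, so at the intermediate slice their total $d$-dimensional measure is exactly $(1-t)^d\mathcal H^d(A_0)$.}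
\label{fig:cones}
\end{figure}

\emph{Choosing the vertex.} Take $\varphi=\pi$, and write $\bar x$ for the vector of the coordinates of $x$ outside $I$. Then $c(x,y)=|\bar x-\bar y|^2$, and a natural rule sends $x$ to the vertex nearest to it in the transversal coordinates. If $x,x'\in\Pi_{w_0}$ receive the vertices $y,y'$, adding $|\bar x-\bar y|^2\le|\bar x-\bar y'|^2$ and $|\bar x'-\bar y'|^2\le|\bar x'-\bar y|^2$ gives the monotonicity $\langle\bar x-\bar x',\bar y-\bar y'\rangle\ge0$. If the two segments meet at time $t$, then $(1-t)(\bar x-\bar x')=-t(\bar y-\bar y')$, so $(1-t)|\bar x-\bar x'|^2=-t\langle\bar x-\bar x',\bar y-\bar y'\rangle\le0$ and $x=x'$. The rule is ``minimize $c(x,y_i)$'', and in this form it makes sense for every $\varphi$. It converges to $\sigma$ because $c(x,\cdot)$ vanishes exactly on $S(x)$, and the monotonicity survives with an error term that the Lipschitz bound controls.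

\subsection{The contraction inequality}

\begin{lemma}\label{lem:key}
Let $A_0\subset\Pi_{w_0}$ and $A_1\subset\Pi_{w_1}$ be compact. Assume that for every $x\in A_0$ we have $S(x)\cap\Pi_{w_0}=\{x\}$, and $S(x)\cap A_1$ is a single point $\sigma(x)$. Put $\sigma_t(x)=(1-t)x+t\sigma(x)$. Then $\sigma$ is continuous and
\[
\mathcal H^d(\sigma_t(A_0))\ \ge\ (1-t)^d\,\mathcal H^d(A_0)\qquad(t\in[0,1)).
\]
\end{lemma}

\begin{proof}
The graph of $\sigma$ is $\{(x,y)\in A_0\times A_1:c(x,y)=0\}$, which is closed, so $\sigma$ is continuous and $\sigma_t(A_0)$ is a compact subset of $\Pi_{w_t}$, where $w_t=(1-t)w_0+tw_1$. The cases $t=0$ and $A_0=\emptyset$ are trivial. Fix $t\in(0,1)$ and a sequence $(y_i)_{i\ge1}$ dense in $A_1$. For $x\in A_0$, let $i_N(x)$ be the smallest index $i\le N$ that minimizes $c(x,y_i)$ over $i\le N$, and let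
\[
\tau_N(x)=(1-t)x+t\,y_{i_N(x)}\in\Pi_{w_t}.
\]
The sets $\{i_N=i\}$ are defined by finitely many inequalities between continuous functions, so $i_N$ and $\tau_N$ are Borel.

\emph{Step 1: $\tau_N$ is injective on $A_0$.} Let $\tau_N(x)=\tau_N(x')$, and put $y=y_{i_N(x)}$, $y'=y_{i_N(x')}$. By minimality, $c(x,y)\le c(x,y')$ and $c(x',y')\le c(x',y)$. For any four points of a Euclidean space,
\[
|x-y|^2+|x'-y'|^2-|x-y'|^2-|x'-y|^2=-2\langle x-x',y-y'\rangle .
\]
Applying this to the points and to their images, the sum of the two inequalities becomes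
\begin{equation}\label{eq:monotone}
\langle x-x',y-y'\rangle\ \ge\ \langle\varphi(x)-\varphi(x'),\varphi(y)-\varphi(y')\rangle .
\end{equation}
The equality $\tau_N(x)=\tau_N(x')$ says $(1-t)(x-x')=-t(y-y')$. With $\xi=(x-x')/t$ this gives $x-x'=t\xi$ and $y-y'=-(1-t)\xi$. Suppose $\xi\neq0$. The left side of \eqref{eq:monotone} is $-t(1-t)|\xi|^2$, so by the Cauchy--Schwarz inequality and the Lipschitz bound for the pair $y,y'$,
\[
t(1-t)|\xi|^2\le|\varphi(x)-\varphi(x')|\,|\varphi(y)-\varphi(y')|\le|\varphi(x)-\varphi(x')|\,(1-t)|\xi| .
\]
Hence $|\varphi(x)-\varphi(x')|\ge t|\xi|=|x-x'|$, so $c(x,x')=0$ and $x'\in S(x)\cap\Pi_{w_0}=\{x\}$. This contradicts $\xi\ne0$.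

\emph{Step 2: $\tau_N$ multiplies $\mathcal H^d$ by $(1-t)^d$.} On $\{i_N=i\}$, the map $\tau_N$ is the restriction of the homothety $x\mapsto(1-t)x+ty_i$ of ratio $1-t$. For Borel $B\subset A_0$, the images $\tau_N(B\cap\{i_N=i\})$, $i\le N$, are Borel, have measure $(1-t)^d\mathcal H^d(B\cap\{i_N=i\})$, and are pairwise disjoint by Step~1. So $\mathcal H^d(\tau_N(B))=(1-t)^d\mathcal H^d(B)$.

\emph{Step 3: passage to the limit.} Fix $x\in A_0$. By density and continuity,
\[
c(x,y_{i_N(x)})=\min_{i\le N}c(x,y_i)\ \longrightarrow\ \min_{A_1}c(x,\cdot)=c(x,\sigma(x))=0 .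
\]
Every accumulation point of $(y_{i_N(x)})_N$ in the compact set $A_1$ thus lies in $S(x)\cap A_1=\{\sigma(x)\}$, so $\tau_N(x)\to\sigma_t(x)$. For $\varepsilon>0$ let $K_\varepsilon$ be the closed $\varepsilon$-neighborhood of $\sigma_t(A_0)$ in $\Pi_{w_t}$, and let $B_N=\{x\in A_0:|\tau_N(x)-\sigma_t(x)|\le\varepsilon\}$. Then $\tau_N(B_N)\subset K_\varepsilon$. The indicators of $B_N$ tend to $1$ on $A_0$ and $\mathcal H^d(A_0)<\infty$, so by Step~2 and dominated convergence,
\[
\mathcal H^d(K_\varepsilon)\ \ge\ (1-t)^d\mathcal H^d(B_N)\ \longrightarrow\ (1-t)^d\mathcal H^d(A_0)\qquad(N\to\infty).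
\]
As $\varepsilon\downarrow0$, the compact sets $K_\varepsilon$ decrease to the compact set $\sigma_t(A_0)$, so $\mathcal H^d(K_\varepsilon)\to\mathcal H^d(\sigma_t(A_0))$.
\end{proof}

The hypothesis $S(x)\cap\Pi_{w_0}=\{x\}$ enters only at the end of Step~1, and the hypothesis on $S(x)\cap A_1$ identifies the limit in Step~3. The limit loses equality: the cones have measure exactly $(1-t)^d\mathcal H^d(A_0)$, but they crowd into a neighborhood of $\sigma_t(A_0)$ without having to fill it. For parallel leaves, $\sigma_t$ preserves $\mathcal H^d$ and the inequality is strict for $d\ge1$, $t>0$ and $\mathcal H^d(A_0)>0$. Upper bounds will come from applying the lemma in the opposite direction along the leaves.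

\section{Charts and relative boundaries}\label{sec:charts}

To apply Lemma~\ref{lem:key} we need families of leaves of one dimension $k$, on which one projection $\pi_I$ is injective, that cross a common set of slices, and that stay bounded there. Countably many such families suffice.

\subsection{Charts}

A \emph{chart index} is a triple $\alpha=(I,Q,R)$, where $I\subset\{1,\dots,n\}$ has $k=|I|\ge1$ elements, $Q\subset\mathbb R^k$ is the convex hull of finitely many rational points and has nonempty interior, and $R\in\mathbb N$. There are countably many chart indices. With $\pi=\pi_I$, the \emph{chart} $C_\alpha$ is the set of $x\in G$ such that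
\begin{enumerate}
\item[(i)] $\dim S(x)=k$,
\item[(ii)] $Q\subset\operatorname{int}\pi(S(x))$,
\item[(iii)] $|y|\le R$ for all $y\in S(x)$ with $\pi(y)\in Q$,
\item[(iv)] $\pi(x)\in\operatorname{int}Q$.
\end{enumerate}
Conditions (i)--(iii) depend only on the leaf $S(x)$. We will use the following observation repeatedly. If $\mathcal S$ is convex, $\dim\mathcal S=k$ and $\pi(\mathcal S)$ has nonempty interior in $\mathbb R^k$, then $\pi$ maps the $k$-dimensional space $\operatorname{aff}\mathcal S$ onto $\mathbb R^k$, so it is an affine isomorphism there, and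
\begin{equation}\label{eq:relint}
\operatorname{relint}\mathcal S=\mathcal S\cap\pi^{-1}(\operatorname{int}\pi(\mathcal S)).
\end{equation}
Conversely, for every convex $\mathcal S$ of dimension $k\ge1$ there is $I$ with $|I|=k$ such that $\pi_I$ is an affine isomorphism on $\operatorname{aff}\mathcal S$: an $n\times k$ matrix whose columns span the directions of $\operatorname{aff}\mathcal S$ has a nonzero $k\times k$ minor.

\begin{lemma}\label{lem:charts}
\begin{enumerate}
\item[(a)] Each $C_\alpha$ is Borel.
\item[(b)] If $x\in C_\alpha$, then $\pi$ is injective on $\operatorname{aff}S(x)$ and $C_\alpha\cap S(x)=S(x)\cap\pi^{-1}(\operatorname{int}Q)\subset\operatorname{relint}S(x)$.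
\item[(c)] Let $x\in G$, $\dim S(x)=k\ge1$, let $\pi_I$ with $|I|=k$ be injective on $\operatorname{aff}S(x)$, and let $K\subset\operatorname{int}\pi_I(S(x))$ be compact and nonempty. Then there is $\alpha=(I,Q,R)$ with $K\subset\operatorname{int}Q$, $Q\subset\operatorname{int}\pi_I(S(x))$ and $C_\alpha\cap S(x)=S(x)\cap\pi_I^{-1}(\operatorname{int}Q)$.
\item[(d)] $\bigcup_\alpha C_\alpha=\{x\in G:\dim S(x)\ge1,\ x\in\operatorname{relint}S(x)\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We apply Lemma~\ref{lem:borel} to each condition. The condition $\dim S(x)\ge j$ says that $S(x)$ contains $j+1$ affinely independent points, an open condition on the points; so (i) is Borel. For $x\in G$ the set $\operatorname{int}\pi(S(x))$ is convex, so (ii) holds if and only if each of the finitely many vertices $v$ of $Q$ lies in it. A point $v$ lies in the interior of the convex set $\pi(S(x))$ if and only if it lies in the interior of a nondegenerate simplex with vertices $\pi(y_0),\dots,\pi(y_k)$, $y_i\in S(x)$. This is an open condition on $(v,y_0,\dots,y_k)$, since it says that the simplex is nondegenerate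 and the barycentric coordinates of $v$ are positive. Condition (iii) is the negation of the existence of $y\in S(x)$ with $\pi(y)\in Q$ and $|y|>R$, and (iv) is open.

(b) Injectivity follows from (i) and (ii). The inclusion of $C_\alpha\cap S(x)$ in the middle set is (iv). If $y\in S(x)$ and $\pi(y)\in\operatorname{int}Q$, then $y\in\operatorname{relint}S(x)$ by (ii) and \eqref{eq:relint}. By Lemma~\ref{lem:leaves}(c), $y\in G$ and $S(y)=S(x)$, so $y$ satisfies (i)--(iv).

(c) The set $V=\operatorname{int}\pi_I(S(x))$ is open and convex. Cover $K$ by the interiors of finitely many closed cubes with rational vertices contained in $V$, and let $Q$ be their convex hull; then $K\subset\operatorname{int}Q\subset Q\subset V$. The set $S(x)\cap\pi_I^{-1}(Q)$ is the image of $Q$ under an affine map, so it lies in $\{|y|\le R\}$ for some $R\in\mathbb N$. Pick $x_1\in S(x)$ with $\pi_I(x_1)\in K$. Then $x_1\in\operatorname{relint}S(x)$, so $x_1\in G$ and $S(x_1)=S(x)$; thus $x_1\in C_\alpha$, and (b) applied to $x_1$ gives the last claim.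

(d) The inclusion $\subset$ is (b). For the converse, choose $I$ as before the lemma and apply (c) with $K=\{\pi_I(x)\}$.
\end{proof}

\subsection{The relative boundaries are negligible}

The charts miss the points whose leaf is a singleton, where there is nothing to prove, and the set
\[
\mathrm{Bd}=\{x\in G:\ \dim S(x)\ge1,\ x\notin\operatorname{relint}S(x)\},
\]
which is Borel by Lemma~\ref{lem:charts}(d) and the proof of (a). Each leaf meets $\mathrm{Bd}$ only in its relative boundary, but this says nothing about $\lambda(\mathrm{Bd})$ before the conditional measures are known. Instead we slide $\mathrm{Bd}$ slightly into the relative interiors. This moves it off itself, by a small distance, and by Lemma~\ref{lem:key} almost without loss of volume; a compact set of positive measure has no room for such a copy near it.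

\begin{lemma}\label{lem:boundary}
$\lambda(\mathrm{Bd})=0$.
\end{lemma}

\begin{proof}
To slide all points in a way compatible with the slices, we fix the horizontal displacement $v$. For $I$ with $|I|=k\ge1$, $v\in\mathbb Q^k$ and $R\in\mathbb N$, let $\mathrm{Bd}_{I,v,R}$ be the set of $x\in\mathrm{Bd}$ such that $\dim S(x)=k$, $\pi(x)+v\in\operatorname{int}\pi(S(x))$, and there is $y\in S(x)$ with $\pi(y)=\pi(x)+v$ and $|y|\le R$. It is Borel by Lemma~\ref{lem:borel} and the simplex criterion in the proof of Lemma~\ref{lem:charts}(a). For $x$ in this set, $\pi$ is injective on $\operatorname{aff}S(x)$, so $y$ is the unique point of $S(x)$ over $\pi(x)+v$; call it $\sigma(x)$. By \eqref{eq:relint}, $\sigma(x)\in\operatorname{relint}S(x)$. These countably many sets cover $\mathrm{Bd}$: given $x\in\mathrm{Bd}$, choose $I$ with $\pi_I$ injective on $\operatorname{aff}S(x)$, then a rational $v$ in the nonempty open set $\operatorname{int}\pi_I(S(x))-\pi_I(x)$, then $R$ large.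

Suppose $\lambda(\mathrm{Bd})>0$. By inner regularity some $\mathrm{Bd}_{I,v,R}$ contains a compact set $A$ with $\lambda(A)>0$. The graph of $\sigma|_A$ is
\[
\{(x,y):\ x\in A,\ |y|\le R,\ c(x,y)=0,\ \pi(y)=\pi(x)+v\},
\]
which is closed, so $\sigma|_A$ is continuous and $\sigma_t(A)$ is compact, where $\sigma_t(x)=(1-t)x+t\sigma(x)$. Fix $w\in\mathbb R^k$ and let $A_0=A\cap\Pi_w$ and $A_1=\sigma(A_0)\subset\Pi_{w+v}$. Both are compact, and for $x\in A_0$ the set $S(x)$ meets $\Pi_w$ only at $x$ and $\Pi_{w+v}$ only at $\sigma(x)\in A_1$. So Lemma~\ref{lem:key} applies. Since $\pi(\sigma_t(x))=\pi(x)+tv$, we have $\sigma_t(A)\cap\Pi_{w+tv}=\sigma_t(A\cap\Pi_w)$, and \eqref{eq:fubini} gives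
\[
\lambda(\sigma_t(A))=\int\mathcal H^d(\sigma_t(A\cap\Pi_w))\,dw\ \ge\ (1-t)^d\lambda(A).
\]

Let $t\in(0,1)$ and $x\in A$. By the segment principle $\sigma_t(x)\in\operatorname{relint}S(x)$, and by Lemma~\ref{lem:leaves}(c) its leaf is $S(x)$; so $\sigma_t(x)\notin\mathrm{Bd}$. Thus $\sigma_t(A)\cap A=\emptyset$. Both sets lie in the closed $tD$-neighborhood $A^{(tD)}$ of $A$, where $D=\max_{x\in A}|\sigma(x)-x|$. Hence
\[
\big(1+(1-t)^d\big)\lambda(A)\le\lambda(A^{(tD)}).
\]
As $t\downarrow0$, the compact sets $A^{(tD)}$ decrease to $A$, and we obtain $2\lambda(A)\le\lambda(A)$, which is impossible for $0<\lambda(A)<\infty$.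
\end{proof}

\section{Disintegration in a chart}\label{sec:chart-disintegration}

Fix $\alpha=(I,Q,R)$ with $C=C_\alpha\neq\emptyset$, and let $k=|I|$, $d=n-k$, $U=\operatorname{int}Q$. Fix a rational point $w_0\in U$ and let $Z=C\cap\Pi_{w_0}$, a Borel set that will index the leaves meeting $C$. We straighten $C$ to the product $Z\times U$, compute $\lambda|_C$ in these coordinates, and compare the result with $(\lambda_{\mathcal S})$.

\subsection{Straightening}

For $x\in C$ and $w\in U$, let $\Phi(x,w)$ be the point of $S(x)\cap\Pi_w$. It exists by (ii) and is unique because $\pi$ is injective on $\operatorname{aff}S(x)$; for the same reason it is an injective affine function of $w$. By Lemma~\ref{lem:charts}(b) and Lemma~\ref{lem:leaves}(c), $\Phi(x,w)\in C$ and $S(\Phi(x,w))=S(x)$. By (iii), $\Phi$ takes values in the closed ball of radius $R$, and its graph is defined by the closed conditions $c(x,y)=0$ and $\pi(y)=w$. So $\Phi$ is continuous; this is where the bound $R$ is needed. Put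
\[
\Psi=\Phi|_{Z\times U}\colon Z\times U\to C,\qquad\theta=\Phi(\cdot,w_0)\colon C\to Z .
\]
For $x\in C$, the point $\Psi(\theta(x),\pi(x))$ is the point of $S(\theta(x))=S(x)$ over $\pi(x)$, which is $x$. For $(z,w)\in Z\times U$, the point $\theta(\Psi(z,w))$ is the point of $S(z)$ over $w_0$, which is $z$, and $\pi(\Psi(z,w))=w$. Hence $\Psi$ is a homeomorphism with inverse $(\theta,\pi)$, and since $C$ is Borel, $\Psi$ maps Borel sets to Borel sets.

\subsection{The slice measures}

Pull the measure of each slice back to $Z$ along the leaves: for $w\in U$ let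
\[
\mu_w(B)=\mathcal H^d\big(\Psi(B\times\{w\})\big)\qquad(B\subset Z\text{ Borel}).
\]
This is a Borel measure because $\Psi(\cdot,w)$ is injective, and it is finite because the image lies in a ball of $\Pi_w$. For Borel $W\subset Z\times U$ with sections $W_w=\{z:(z,w)\in W\}$ we have $\Psi(W)\cap\Pi_w=\Psi(W_w\times\{w\})$, so \eqref{eq:fubini} gives
\begin{equation}\label{eq:slices}
\lambda(\Psi(W))=\int_U\mu_w(W_w)\,dw .
\end{equation}
This formula integrates first across the leaves and then along $U$. A disintegration along the leaves needs the opposite order, and the order can be exchanged once all $\mu_w$ have densities with respect to one measure. If instead the $\mu_w$ were mutually singular, there would be no such exchange. Lemma~\ref{lem:key} supplies the comparison.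

\begin{lemma}\label{lem:mu}
For $w,w'\in U$ and $t\in[0,1)$,
\begin{equation}\label{eq:mu}
\mu_{(1-t)w+tw'}\ \ge\ (1-t)^d\mu_w .
\end{equation}
The measures $\mu_w$, $w\in U$, are mutually absolutely continuous.
\end{lemma}

\begin{proof}
Let $B\subset Z$ be compact, $A_0=\Psi(B\times\{w\})$ and $A_1=\Psi(B\times\{w'\})$; these are compact subsets of $\Pi_w$ and $\Pi_{w'}$. For $x=\Psi(z,w)\in A_0$, the leaf $S(x)=S(z)$ meets $\Pi_w$ only at $x$ and $\Pi_{w'}$ only at $\Psi(z,w')\in A_1$. So Lemma~\ref{lem:key} applies with $\sigma(\Psi(z,w))=\Psi(z,w')$, and $\sigma_t(\Psi(z,w))=\Psi(z,(1-t)w+tw')$ because $\Psi(z,\cdot)$ is affine. This is \eqref{eq:mu} for compact $B$. For Borel $B$, bound the left side below by its value on compact subsets of $B$ and use the inner regularity of $\mu_w$. Finally, given $w,\tilde w\in U$, the point $w'=\tilde w+\varepsilon(\tilde w-w)$ lies in $U$ for small $\varepsilon>0$, and $\tilde w=(1-t)w+tw'$ with $t=1/(1+\varepsilon)<1$. So $\mu_w\ll\mu_{\tilde w}$.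
\end{proof}

Let $\mu=\mu_{w_0}$. Each density $d\mu_w/d\mu$ is defined only up to a $\mu$-null set that depends on $w$, while we need, for $\mu$-a.e.\ $z$, a function of all $w\in U$. We therefore choose versions for rational $w$, show that \eqref{eq:mu} forces them to be locally uniformly continuous in $w$, and extend.

\begin{lemma}\label{lem:J}
There is a Borel function $J\colon Z\times U\to(0,\infty)$ such that $\mu_w=J(\cdot,w)\mu$ for every $w\in U$, $J(z,\cdot)$ is continuous for every $z\in Z$, and
\begin{equation}\label{eq:J}
J(z,(1-t)w+tw')\ \ge\ (1-t)^dJ(z,w)\qquad(z\in Z,\ w,w'\in U,\ t\in[0,1)).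
\end{equation}
\end{lemma}

\begin{proof}
\emph{A two-sided bound.} Let $a\in U$ and $r>0$ be such that the open ball $B(a,2r)$ lies in $U$. Let $w,\tilde w\in B(a,r)$ and $t\in(0,1)$ satisfy $|w-\tilde w|\le tr$. The points $w'=w+(\tilde w-w)/t$ and $w''=\tilde w+(w-\tilde w)/t$ lie in $B(a,2r)$, and $\tilde w=(1-t)w+tw'$, $w=(1-t)\tilde w+tw''$. Hence every $f\colon U\to[0,\infty)$ with $f((1-t)w+tw')\ge(1-t)^df(w)$ for all admissible parameters satisfies
\begin{equation}\label{eq:twosided}
(1-t)^df(w)\ \le\ f(\tilde w)\ \le\ (1-t)^{-d}f(w).
\end{equation}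
If $w,\tilde w,t$ are rational, so are $w',w''$; thus \eqref{eq:twosided} also holds for rational parameters when $f$ is defined on $U\cap\mathbb Q^k$ and satisfies the inequality for rational parameters.

\emph{Rational parameters.} For rational $w\in U$ let $J(\cdot,w)$ be a finite nonnegative Borel version of $d\mu_w/d\mu$, with $J(\cdot,w_0)=1$. For rational $w,w',t$, the inequality \eqref{eq:mu} between measures gives \eqref{eq:J} for $\mu$-a.e.\ $z$. So there is a $\mu$-null Borel set $Z_0\subset Z$ such that \eqref{eq:J} holds for all $z\notin Z_0$ and all rational parameters.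

\emph{Extension.} Fix $z\notin Z_0$. A rational $\tilde w\in U$ can be written as $(1-t)w_0+tw'$ with rational $w'\in U$ and rational $t<1$, by the last step in the proof of Lemma~\ref{lem:mu} with rational $\varepsilon$; so $J(z,\tilde w)\ge(1-t)^d>0$. By \eqref{eq:twosided}, for rational $w,\tilde w\in B(a,r)$ and rational $t\in(0,1)$,
\[
|w-\tilde w|\le tr\quad\Longrightarrow\quad|\log J(z,w)-\log J(z,\tilde w)|\le-d\log(1-t).
\]
Thus $\log J(z,\cdot)$ is uniformly continuous on $B(a,r)\cap\mathbb Q^k$ and extends continuously to $B(a,r)$. Extensions on overlapping balls agree on a dense subset of the overlap, so they define a continuous positive function $J(z,\cdot)$ on $U$. It satisfies \eqref{eq:J} for real parameters, by approximating $w,w',t$ with rational ones. Set $J=1$ on $Z_0\times U$; there \eqref{eq:J} holds trivially, and $J(\cdot,w)$ remains a version of $d\mu_w/d\mu$ for rational $w$. To see that $J$ is Borel, enumerate $U\cap\mathbb Q^k$, let $p_j(w)$ be the first point within distance $1/j$ of $w$, and write $J(z,w)=\lim_jJ(z,p_j(w))$.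

\emph{Real parameters.} Let $w\in U$ and $B\subset Z$ be Borel. Take $a=w$, rational points $w_j\to w$ in $B(w,r)$, and $t_j\to0$ in $(0,1)$ with $|w_j-w|\le t_jr$. Applying \eqref{eq:twosided} to $f(v)=\mu_v(B)$ gives $\mu_{w_j}(B)\to\mu_w(B)$. Applying it to $f=J(z,\cdot)$ and integrating over $B$ gives
\[
(1-t_j)^d\mu_{w_j}(B)\ \le\ \int_BJ(z,w)\,d\mu(z)\ \le\ (1-t_j)^{-d}\mu_{w_j}(B).
\]
Letting $j\to\infty$, we get $\mu_w(B)=\int_BJ(z,w)\,d\mu(z)$.
\end{proof}

\subsection{Identification of the conditional measures}

\begin{proposition}\label{prop:chart}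
For $\mathfrak q$-a.e.\ $\mathcal S\in\mathfrak F$ the following holds. For every chart index $\alpha=(I,Q,R)$ with $\lambda_{\mathcal S}(C_\alpha)>0$ we have $\mathcal S\in q(C_\alpha)$, and on $\mathcal S_\alpha=\mathcal S\cap\pi_I^{-1}(\operatorname{int}Q)$ there is a continuous function $J_{\alpha,\mathcal S}>0$ such that $\lambda_{\mathcal S}|_{C_\alpha}=\rho\,J_{\alpha,\mathcal S}\,\mathcal H^{|I|}|_{\mathcal S_\alpha}$ and
\[
J_{\alpha,\mathcal S}((1-t)x+ty)\ge(1-t)^{n-|I|}J_{\alpha,\mathcal S}(x)\qquad(x,y\in\mathcal S_\alpha,\ t\in[0,1)).
\]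
\end{proposition}

\begin{proof}
There are countably many $\alpha$, so it suffices to treat one $\alpha$ with $C_\alpha\ne\emptyset$, and we keep the notation above. By \eqref{eq:slices}, Lemma~\ref{lem:J} and Tonelli's theorem, $\Psi$ pushes the measure $J(z,w)\,d\mu(z)\,dw$ forward to $\lambda|_C$. Hence for Borel $h\ge0$,
\begin{equation}\label{eq:cov}
\int_Ch\,d\mathbb P=\int_Z\int_Uh(\Psi(z,w))\,\rho(\Psi(z,w))\,J(z,w)\,dw\,d\mu(z).
\end{equation}
Let $\kappa_z$ be the push-forward of $\rho(\Psi(z,w))J(z,w)\,dw$ under $\Psi(z,\cdot)$, a measure concentrated on $S(z)\cap C$, and let $\eta(z)=\kappa_z(\mathbb R^n)$. The functions $z\mapsto\kappa_z(A)$ are Borel by Tonelli's theorem. We have $\eta>0$ because $\rho>0$ and $J>0$, and $\int\eta\,d\mu=\mathbb P(C)\le1$, so the Borel set $Z'=\{z\in Z:\eta(z)<\infty\}$ has full $\mu$-measure.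

The map $q|_{Z'}$ is Borel, and it is injective because a leaf $S(z)$ meets $\Pi_{w_0}$ only at $z$. By the Lusin--Souslin theorem, an injective Borel map between standard Borel spaces sends Borel sets to Borel sets. So $\mathfrak F'=q(Z')$ is Borel and the inverse $\zeta\colon\mathfrak F'\to Z'$ is Borel.

Let $A\subset\mathbb R^n$ and $\mathcal E\subset\mathfrak F$ be Borel. Since $q(\Psi(z,w))=q(z)$, computing $\mathbb P(A\cap C\cap q^{-1}(\mathcal E))$ by \eqref{eq:disint} and by \eqref{eq:cov} gives
\begin{equation}\label{eq:compare}
\int_{\mathcal E}\lambda_{\mathcal S}(A\cap C)\,d\mathfrak q(\mathcal S)=\int_{Z'}\mathbf 1_{\mathcal E}(q(z))\,\frac{\kappa_z(A)}{\eta(z)}\,\eta(z)\,d\mu(z).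
\end{equation}
Let $g(\mathcal S)=\lambda_{\mathcal S}(C)$. For $A=\mathbb R^n$, \eqref{eq:compare} says that $g\,\mathfrak q$ is the push-forward of $\eta\,\mu|_{Z'}$ under $q$. In particular $g=0$ for $\mathfrak q$-a.e.\ $\mathcal S\notin\mathfrak F'$, which gives the first claim since $\mathfrak F'\subset q(C)$. Changing variables on the right side of \eqref{eq:compare} turns it into $\int_{\mathcal E\cap\mathfrak F'}g(\mathcal S)\,\kappa_{\zeta(\mathcal S)}(A)/\eta(\zeta(\mathcal S))\,d\mathfrak q(\mathcal S)$. As $\mathcal E$ is arbitrary, the integrands agree $\mathfrak q$-a.e.\ on $\mathfrak F'$ for each $A$. Letting $A$ run through $\mathbb R^n$ and the boxes with rational corners, we find that for $\mathfrak q$-a.e.\ $\mathcal S\in\mathfrak F'$,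
\[
\lambda_{\mathcal S}|_C=\frac{g(\mathcal S)}{\eta(z)}\,\kappa_z,\qquad z=\zeta(\mathcal S).
\]

It remains to express $\kappa_z$ through $\mathcal H^k$. The map $\Psi(z,\cdot)$ is an affine bijection of $U$ onto $\mathcal S_\alpha$ with inverse $\pi$. If $L$ is its linear part and $\ell(z)=\sqrt{\det L^TL}>0$, it multiplies $k$-dimensional volume by $\ell(z)$, so it pushes $dw$ forward to $\ell(z)^{-1}\mathcal H^k|_{\mathcal S_\alpha}$. Therefore, when $g(\mathcal S)>0$, the claim holds with
\[
J_{\alpha,\mathcal S}(y)=\frac{g(\mathcal S)}{\eta(z)\,\ell(z)}\,J(z,\pi(y)),\qquad y\in\mathcal S_\alpha .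
\]
This function is continuous and positive, and the inequality follows from \eqref{eq:J} because $\pi$ is linear.
\end{proof}

\section{Proof of the theorems}\label{sec:proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
By Lemma~\ref{lem:boundary}, $\int\lambda_{\mathcal S}(\mathrm{Bd})\,d\mathfrak q=\mathbb P(\mathrm{Bd})=0$. So for $\mathfrak q$-a.e.\ $\mathcal S$ we have $\lambda_{\mathcal S}(q^{-1}(\mathcal S))=1$, in particular $\mathcal S=S(x_0)$ for some $x_0\in G$; $\lambda_{\mathcal S}(\mathrm{Bd})=0$; and the conclusion of Proposition~\ref{prop:chart} holds. Fix such an $\mathcal S$ and let $k=\dim\mathcal S$.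

If $k=0$, then $\mathcal S$ is a point and $\lambda_{\mathcal S}=\mathcal H^0|_{\mathcal S}$ is the Dirac mass at it.

Let $k\ge1$. A point $x\in q^{-1}(\mathcal S)\setminus\mathrm{Bd}$ has $S(x)=\mathcal S$ and lies in $\operatorname{relint}\mathcal S$, so $\lambda_{\mathcal S}$ is concentrated on $\operatorname{relint}\mathcal S$. We exhaust $\operatorname{relint}\mathcal S$ by an increasing sequence of charts with one projection, so that the local densities can be compared. Fix $I$ with $|I|=k$ and $\pi=\pi_I$ injective on $\operatorname{aff}\mathcal S$, let $V=\operatorname{int}\pi(\mathcal S)$, and let $K_1\subset K_2\subset\cdots$ be nonempty compact sets with union $V$. Apply Lemma~\ref{lem:charts}(c) to $K_1$, and then inductively to $K_{j+1}\cup Q_j\subset V$. This gives chart indices $\alpha_j=(I,Q_j,R_j)$ with $Q_j\subset\operatorname{int}Q_{j+1}$, $\bigcup_j\operatorname{int}Q_j=V$, and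
\[
\mathcal S_j=\mathcal S\cap C_{\alpha_j}=\mathcal S\cap\pi^{-1}(\operatorname{int}Q_j).
\]
By \eqref{eq:relint}, the relatively open convex sets $\mathcal S_j$ increase to $\operatorname{relint}\mathcal S$. Hence $\lambda_{\mathcal S}(C_{\alpha_j})=\lambda_{\mathcal S}(\mathcal S_j)>0$ for $j\ge j_0$, and Proposition~\ref{prop:chart} gives $\lambda_{\mathcal S}|_{\mathcal S_j}=\rho\,J_j\,\mathcal H^k|_{\mathcal S_j}$ with $J_j=J_{\alpha_j,\mathcal S}$.

Restricting the formula for $j+1$ to $\mathcal S_j$ gives $\rho J_{j+1}=\rho J_j$ $\mathcal H^k$-a.e.\ on $\mathcal S_j$. Since $0<\rho<\infty$, $J_{j+1}=J_j$ $\mathcal H^k$-a.e.\ on $\mathcal S_j$, and then everywhere on $\mathcal S_j$, because both are continuous and nonempty relatively open subsets of $\mathcal S_j$ have positive $\mathcal H^k$-measure. So the $J_j$, $j\ge j_0$, define a continuous function $J_{\mathcal S}>0$ on $\operatorname{relint}\mathcal S$, and $\lambda_{\mathcal S}=\rho J_{\mathcal S}\mathcal H^k|_{\operatorname{relint}\mathcal S}$ by monotone convergence. Any two points of $\operatorname{relint}\mathcal S$ lie in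 a common $\mathcal S_j$, so \eqref{eq:main} follows from Proposition~\ref{prop:chart}. In particular $\lambda_{\mathcal S}\ll\mathcal H^k|_{\mathcal S}$, which proves Theorem~\ref{thm:A}.

For the converse absolute continuity, $\rho J_{\mathcal S}>0$ on $\operatorname{relint}\mathcal S$, so it suffices to show $\mathcal H^k(\mathcal S\setminus\operatorname{relint}\mathcal S)=0$. Let $p\in\operatorname{relint}\mathcal S$ and let $B$ be a ball centered at $p$. By the segment principle, the homothety with center $p$ and ratio $s\in(0,1)$ maps $\mathcal S\cap B$ into $\operatorname{relint}\mathcal S\cap B$, so $\mathcal H^k(\operatorname{relint}\mathcal S\cap B)\ge s^k\mathcal H^k(\mathcal S\cap B)$. Letting $s\uparrow1$ and then the radius of $B$ tend to infinity completes the proof of Theorem~\ref{thm:B}.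
\end{proof}

The Lipschitz bound on $\varphi$ was used in Lemma~\ref{lem:leaves}, to make the leaves convex and almost everywhere unique, and in Lemma~\ref{lem:key}, through $c\ge0$ and the estimate of the right side of \eqref{eq:monotone}. The symmetry of $D\varphi$, which holds when $\varphi=Du$, was not used at any point.

\begin{thebibliography}{1}

\bibitem{Ciosmak}
Krzysztof J. Ciosmak,
\emph{Localisation for the second-order Beckmann problem: bimartingale couplings and leaf decompositions},
arXiv:2502.05683 (2025).

\end{thebibliography}
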